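\title{Sparse acyclic digraphs with superpolynomial unavoidability in tournaments}

\begin{abstract}
The unavoidability $\mathrm{unvd}(D)$ of an acyclic digraph $D$ is the least integer $p$ such that every tournament of order $p$ contains $D$. We study whether $\mathrm{unvd}(D)$ is bounded by a polynomial in the order $n$ of $D$ when the maximum average degree of $D$ is at most a fixed number $\alpha$. The answer is no for every $\alpha>4$: we construct acyclic digraphs of maximum average degree at most $4+2n^{-1/8}$ whose unavoidability exceeds $n^{\log_2 n/(64\log_2\log_2 n)}$. This is close to the truth, since $n^{(2\alpha+2)\lceil\log_2 n\rceil}$ is always an upper bound. For $\alpha\le 2$ the quadratic bound $6n^2+n+3$ holds. The values $2<\alpha\le 4$ are not settled here.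
\end{abstract}

\section{Introduction}\label{sec:intro}

Digraphs are finite, without loops or multiple arcs; $|D|$ is the order (number of vertices) of $D$, and $u\to v$ means that $uv$ is an arc. A \emph{tournament} has exactly one arc between any two distinct vertices. A tournament $T$ \emph{contains} $D$, written $D\subseteq T$, if there is an \emph{embedding} of $D$ in $T$: an injective map $V(D)\to V(T)$ that sends arcs to arcs. The \emph{transitive tournament} $TT_s$ has vertices $1,\dots,s$ and arcs $i\to j$ for $i<j$. A digraph is \emph{acyclic} if it has no directed cycle; equivalently, it has an \emph{acyclic order}, an ordering of its vertices in which every arc goes forward; equivalently, $D\subseteq TT_{|D|}$.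

A digraph $D$ is \emph{$p$-unavoidable} if every tournament of order $p$ contains it, and its \emph{unavoidability} $\mathrm{unvd}(D)$ is the least such $p$. A $p$-unavoidable digraph is $p'$-unavoidable for all $p'\ge p$, so a single tournament of order $N$ that does not contain $D$ proves $\mathrm{unvd}(D)>N$. A digraph with a directed cycle is contained in no transitive tournament and has no unavoidability. Conversely, every tournament of order $2^{n-1}$ contains $TT_n$: for $n\ge2$, any vertex has at least $2^{n-2}$ out-neighbors or at least $2^{n-2}$ in-neighbors, and induction applies among them. So $\mathrm{unvd}(D)$ is defined exactly for acyclic $D$, and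
\begin{equation}\label{eq:trivial}
n\le \mathrm{unvd}(D)\le 2^{n-1}\qquad\text{for every acyclic $D$ of order $n$.}
\end{equation}

Where $D$ falls in this range depends on how many arcs it has. The \emph{average degree} of a nonempty digraph $H$ is $2|A(H)|/|H|$, and the \emph{maximum average degree} $\mathrm{mad}(D)$ is the largest average degree of a nonempty subdigraph of $D$. At the sparse end, the directed path of order $n$ has unavoidability $n$: a longest directed path $v_1\cdots v_k$ of a tournament misses no vertex $x$, since otherwise $v_1\to x\to v_k$ and $x$ could be inserted between some $v_i$ and $v_{i+1}$. The star of order $n\ge2$ with all arcs leaving the center has unavoidability $2n-2$: every tournament of order $2n-2$ has a vertex of out-degree at least $n-1$, while in the tournament on $\mathbb Z_{2n-3}$ with arcs $i\to i+1,\dots,i+n-2$ every out-degree is $n-2$. At the dense end one has, for $|D|\ge2$,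
\[
\mathrm{unvd}(D)>2^{\mathrm{mad}(D)/2}.
\]
Indeed, put $\alpha=\mathrm{mad}(D)$; the case $\alpha=0$ is trivial, and otherwise a densest subdigraph has $q\ge2$ vertices and $\alpha q/2$ arcs, so its expected number of embeddings in a uniformly random tournament of order $N\le 2^{\alpha/2}$ is less than $N^q2^{-\alpha q/2}\le1$. Hence $\mathrm{unvd}(D)\le n^{c}$ forces $\mathrm{mad}(D)<2c\log_2 n$: polynomial unavoidability requires sparseness. The following question, posed in \cite{blowups}, asks for a converse.

\medskip
\noindent\textbf{Question.} \emph{Let $\alpha$ be a positive real number. Is there a polynomial $P_\alpha$ such that $\mathrm{unvd}(D)\le P_\alpha(|D|)$ for every acyclic digraph $D$ with $\mathrm{mad}(D)\le\alpha$?}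
\medskip

The degree of $P_\alpha$ would have to grow with $\alpha$. Fox, He and Wigderson proved that for every $\Delta\ge2$ and every sufficiently large $n$ there is an acyclic digraph of order $n$ and maximum degree $\Delta$, hence of maximum average degree at most $\Delta$, with unavoidability at least $n^{\Omega(\Delta^{2/3}/\log^{5/3}\Delta)}$. For fixed $\Delta$ this bound is polynomial, so it is compatible with a positive answer, and a positive answer is what one might guess. A digraph with $\mathrm{mad}(D)\le\alpha$ can be built one vertex at a time, each new vertex joined to at most $d=\lfloor\alpha\rfloor$ earlier ones. In a random tournament of order $N$, given $d$ vertices and a direction for each, about $N/2^d$ vertices are joined to all of them as prescribed, which suggests that a greedy embedding succeeds once $N$ is well above $2^dn$; in a transitive tournament, order $n$ suffices. Both extremes are easy. The guess fails on tournaments that nest a random tournament inside itself many times.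

\begin{theorem}\label{thm:lower}
For every $n\ge 2^{448}$ there is an acyclic digraph $D$ of order $n$ with $\mathrm{mad}(D)\le 4+2n^{-1/8}$ and
\[
\mathrm{unvd}(D)>n^{\frac{\log_2 n}{64\log_2\log_2 n}} .
\]
Consequently, for every fixed $\alpha>4$ there is no polynomial $P_\alpha$ with $\mathrm{unvd}(D)\le P_\alpha(|D|)$ for all acyclic $D$ with $\mathrm{mad}(D)\le\alpha$.
\end{theorem}

\begin{theorem}\label{thm:upper}
Every acyclic digraph $D$ of order $n\ge2$ with $\mathrm{mad}(D)\le\alpha$ satisfies $\mathrm{unvd}(D)\le n^{(2\alpha+2)\lceil\log_2 n\rceil}$.
\end{theorem}

Thus for fixed $\alpha>4$ the largest unavoidability of an acyclic digraph of order $n$ and maximum average degree at most $\alpha$ lies between $n^{\Omega(\log n/\log\log n)}$ and $n^{O(\log n)}$; the exponent is determined up to a factor $\log\log n$.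

\begin{theorem}\label{thm:small}
Every acyclic digraph $D$ of order $n$ with $\mathrm{mad}(D)\le2$ satisfies $\mathrm{unvd}(D)\le 6n^2+n+3$. Hence $P_\alpha$ exists for all $\alpha\le2$.
\end{theorem}

The values $2<\alpha\le4$ are not settled here. Sections~\ref{sec:lex}--\ref{sec:param} prove Theorem~\ref{thm:lower}; Sections~\ref{sec:upper} and~\ref{sec:small} prove Theorems~\ref{thm:upper} and~\ref{thm:small} and can be read independently.

\section{Lexicographic powers and the cyclic triangle}\label{sec:lex}

For tournaments $R$ and $S$, the \emph{lexicographic product} $R[S]$ has vertex set $V(R)\times V(S)$, with $(x,y)\to(x',y')$ if and only if $x\to x'$ in $R$, or $x=x'$ and $y\to y'$ in $S$. It is the tournament of order $|R||S|$ obtained by replacing each vertex of $R$ with a copy of $S$. Let $R^0$ be the one-vertex tournament and $R^k=R[R^{k-1}]$, so that $|R^k|=|R|^k$.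

We shall build digraphs $D_k$ with $D_k\not\subseteq R^k$ by induction: any embedding of $D_k$ in $R[R^{k-1}]$ will be forced to put a whole copy of $D_{k-1}$ inside one copy of $R^{k-1}$. What matters is therefore which copy each vertex goes to. A \emph{weak homomorphism} $f\colon D\to R$ is a map $V(D)\to V(R)$ such that every arc $uv$ of $D$ has $f(u)=f(v)$ or $f(u)\to f(v)$. We call $f(v)$ the \emph{color} of $v$.

\begin{lemma}\label{lem:proj}
Let $\varphi=(f,\psi)$ be an embedding of $D$ in $R[S]$. Then $f$ is a weak homomorphism $D\to R$, and if $f$ is constant on a subdigraph $D'$ of $D$, then $\psi$ embeds $D'$ in $S$.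
\end{lemma}

\begin{proof}
If $u\to v$ in $D$, then $f(u)\to f(v)$, or $f(u)=f(v)$ and $\psi(u)\to\psi(v)$. This gives the first claim. On $D'$ only the second alternative can occur, and $\psi$ is injective on $D'$ because $\varphi$ is.
\end{proof}

The only tool for forcing colors is the following.

\begin{lemma}[squeezing]\label{lem:squeeze}
Let $f\colon D\to R$ be a weak homomorphism to a tournament. If $u\to v\to w$ in $D$ and $f(u)=f(w)=x$, then $f(v)=x$.
\end{lemma}

\begin{proof}
Otherwise $x\to f(v)$ and $f(v)\to x$, which is impossible in a tournament.
\end{proof}

The whole scheme is visible when $R$ is the cyclic triangle.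

\begin{example}\label{ex:triangle}
Let $R=C_3$ be the directed cycle of length $3$. Define digraphs $E_k$ with distinguished vertices called \emph{roots}. $E_0$ consists of two isolated roots. For $k\ge1$, $E_k$ has three roots with arcs $u_1\to u_2$, $u_2\to u_3$, $u_1\to u_3$, and two disjoint copies $E',E''$ of $E_{k-1}$, with $u_1\to v\to u_2$ for every root $v$ of $E'$ and $u_2\to v\to u_3$ for every root $v$ of $E''$. The order $u_1,E',u_2,E'',u_3$ shows inductively that $E_k$ is acyclic, and $|E_k|=3+2|E_{k-1}|$ gives $|E_k|=5\cdot2^k-3$. Assign to each root of a copy its two arcs to the roots of the parent, and distribute the three arcs of each triangle one to each of its vertices. Every arc is assigned to one of its ends and no vertex receives more than three, so a vertex set $U$ spans at most $3|U|$ arcs, and $\mathrm{mad}(E_k)\le6$.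

Let $f\colon E_k\to C_3$ be a weak homomorphism. \emph{If $f$ is constant on the roots, it is constant}: squeezing gives the roots of $E'$ and $E''$ the same color, and induction finishes. \emph{If $k\ge1$, then $f(u_1)=f(u_2)$ or $f(u_2)=f(u_3)$}: three distinct colors would give $TT_3\subseteq C_3$, and if $f(u_1)=f(u_3)$, then $u_2$ is squeezed. So for $k\ge1$ the roots of one of $E',E''$ are squeezed to a single color, and $f$ is constant on that copy. By Lemma~\ref{lem:proj}, $E_k\subseteq C_3^k$ implies $E_{k-1}\subseteq C_3^{k-1}$; since $|E_0|=2>|C_3^0|$, we get $\mathrm{unvd}(E_k)>3^k$. For $k=4$ this is a digraph on $77$ vertices avoided by a tournament of order $81$, and as $k$ grows the bound is $n^{\log_2 3-o(1)}$.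
\end{example}

The gain in Example~\ref{ex:triangle} is that the tournament grows by the factor $3=|R|$ at each level while the digraph grows by the factor $2$, the order of the largest transitive subtournament of $R$. These two quantities can be exponentially far apart.

\begin{lemma}\label{lem:R}
For every integer $a\ge1$ there is a tournament of order $2^a$ that does not contain $TT_{2a+2}$.
\end{lemma}

\begin{proof}
Put $r=2^a$ and $s=2a+2$, and orient each pair of an $r$-set independently and uniformly. A given sequence of $s$ distinct vertices has all its arcs forward with probability $2^{-\binom s2}$, so the expected number of such sequences is at most $r^s2^{-s(s-1)/2}=\bigl(r2^{-(s-1)/2}\bigr)^s=2^{-s/2}<1$.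
\end{proof}

Let $R$ have order $r$ and contain no $TT_{t+1}$. The direct generalization of the example takes $t+1$ roots forming $TT_{t+1}$ and puts a copy of the previous digraph between each two consecutive roots. The roots cannot all have distinct colors, so by squeezing two consecutive ones agree, and the induction runs as before with $t$ copies per level. The order is about $t^k$ and the unavoidability exceeds $r^k$, an exponent of $\log r/\log t$. But the roots have average degree $t$, so $t\le\alpha$, and $r<2^{t}$ by \eqref{eq:trivial}; the exponent is bounded in terms of $\alpha$. To get a superpolynomial bound we must let $r$ grow and remove the arcs between roots. Removing them and relying on the pigeonhole principle alone also fails: among $r+1$ roots two share a color, but we do not know which two, and a copy for each pair means about $r^2/2$ copies per level, more than the factor $r$ to be gained.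

The way out is that the recursion $n_k\le X+m\,n_{k-1}$ has solution about $Xm^k$: the number $m$ of copies is paid at every level, but the number $X$ of other new vertices is paid only once. We can afford $X$ polynomial in $r$ provided $m=O(\log r)$. We spend these vertices on simulating arcs between roots. If two roots $u_s,u_e$ have the same color $c$, a new vertex $y$ with $u_s\to y\to u_e$ is squeezed to color $c$, and an arc from $y$ to a third root $u_l$ then constrains the colors exactly as an arc $u_s\to u_l$ would. One such vertex for every triple $(s,e,l)$ costs three arcs per new vertex, however many roots there are. The simulation works only for colors that occur twice among the roots, and it is here that the pigeonhole principle enters.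

\section{The digraphs $D_k$}\label{sec:construction}

Fix integers $r\ge2$, $t\ge1$, $p\ge1$, and put
\[
m=2t+1,\qquad L=r+1,\qquad h=mL .
\]
The parameter $p$ serves only to lower the density: the simulating vertex $y$, which costs three arcs, is replaced by a path of $p$ vertices, which cost $2p+1$ arcs together.

We define digraphs $D_k$ with a set of \emph{roots}. $D_0$ consists of two isolated vertices, both roots. For $k\ge1$, $D_k$ has roots $u_1,\dots,u_h$ with no arcs among them. They are divided into $m$ \emph{blocks} $\{u_{(j-1)L+1},\dots,u_{jL}\}$, $1\le j\le m$; the first and last roots of block $j$ are denoted $a_j$ and $b_j$. The remaining vertices and all arcs are as follows (Figure~\ref{fig:gadgets}).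
\begin{itemize}
\item \emph{Out-gadgets.} For each triple of indices $(s,e,l)$ with $s<e$, $s<l$, $l\ne e$: new vertices $y_1,\dots,y_p$, with arcs $u_s\to y_1$; $y_{i-1}\to y_i$ for $1<i\le p$; $y_i\to u_e$ for all $i$; and the \emph{extra arc} $y_p\to u_l$.
\item \emph{In-gadgets.} For each triple $(s,e,l)$ with $s<e$, $l<e$, $l\ne s$: new vertices $z_1,\dots,z_p$, with arcs $z_1\to u_e$; $z_i\to z_{i-1}$ for $1<i\le p$; $u_s\to z_i$ for all $i$; and the \emph{extra arc} $u_l\to z_p$.
\item \emph{Copies.} For each $j$: a new copy $D^{(j)}$ of $D_{k-1}$, with arcs $a_j\to v\to b_j$ for every root $v$ of $D^{(j)}$.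
\end{itemize}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8,>=stealth,
  rt/.style={draw,rectangle,inner sep=2.5pt},
  gd/.style={draw,circle,inner sep=1.2pt}]
\node[rt] (s) at (0,0) {$u_s$}; \node[rt] (e) at (4.4,0) {$u_e$}; \node[rt] (l) at (6.2,0) {$u_l$};
\node[gd] (y1) at (1,1.6) {$y_1$}; \node[gd] (y2) at (2.5,1.6) {$y_2$}; \node[gd] (y3) at (4,1.6) {$y_3$};
\draw[->] (s)--(y1); \draw[->] (y1)--(y2); \draw[->] (y2)--(y3);
\draw[->] (y1)--(e); \draw[->] (y2)--(e); \draw[->] (y3)--(e); \draw[->,dashed] (y3)--(l);
\begin{scope}[xshift=8cm]
\node[rt] (l2) at (0,0) {$u_l$}; \node[rt] (s2) at (1.8,0) {$u_s$}; \node[rt] (e2) at (6.2,0) {$u_e$};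
\node[gd] (z3) at (2.2,1.6) {$z_3$}; \node[gd] (z2) at (3.7,1.6) {$z_2$}; \node[gd] (z1) at (5.2,1.6) {$z_1$};
\draw[->] (z1)--(e2); \draw[->] (z2)--(z1); \draw[->] (z3)--(z2);
\draw[->] (s2)--(z1); \draw[->] (s2)--(z2); \draw[->] (s2)--(z3); \draw[->,dashed] (l2)--(z3);
\end{scope}
\end{tikzpicture}
\caption{An out-gadget (left) and an in-gadget (right) of length $p=3$ attached to roots $u_s,u_e,u_l$; the extra arc is dashed. If $u_s$ and $u_e$ have the same color $c$ in a weak homomorphism to a tournament, the gadget vertices are forced to have color $c$ in the order $1,2,3$, and the extra arc then acts as an arc between $u_l$ and a root of color $c$.}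
\label{fig:gadgets}
\end{figure}

\begin{proposition}\label{prop:shape}
For every $k\ge0$:
\begin{enumerate}
\item[(a)] $D_k$ is acyclic;
\item[(b)] $\mathrm{mad}(D_k)\le 4+2/p$;
\item[(c)] $|D_k|\le 2ph^3m^k$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Induction on $k$; $D_0$ has no arcs. For $k\ge1$ list the roots as $u_1,\dots,u_h$, and between $u_i$ and $u_{i+1}$ insert the out-gadgets with $s=i$, each as $y_1,\dots,y_p$; then, if $u_i=a_j$, the copy $D^{(j)}$ in an acyclic order; then the in-gadgets with $e=i+1$, each as $z_p,\dots,z_1$. An out-gadget comes after $u_s$ and before $u_{s+1}$, hence before $u_e$ and $u_l$ because $e,l>s$. An in-gadget comes before $u_e$ and after $u_{e-1}$, hence after $u_s$ and $u_l$ because $s,l<e$. The copy $D^{(j)}$ comes after $a_j$ and before the next root, hence before $b_j$. There are no arcs between different gadgets or copies, so every arc goes forward.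

(b) Assign every arc to one of its ends. In an out-gadget, $y_1$ receives $u_sy_1$ and $y_1u_e$; for $i>1$, $y_i$ receives $y_{i-1}y_i$ and $y_iu_e$; and $y_p$ also receives the extra arc. In an in-gadget, $z_1$ receives $z_1u_e$ and $u_sz_1$; for $i>1$, $z_i$ receives $z_iz_{i-1}$ and $u_sz_i$; and $z_p$ also receives the extra arc. A root $v$ of $D^{(j)}$ receives $a_jv$ and $vb_j$. The arcs inside the copies are assigned recursively by the same rule. The roots of $D_k$ receive nothing. So in $D_k$ every root of a copy, at any depth, receives exactly two arcs, and so does every gadget vertex at any depth, except the last vertex of each gadget, which receives three.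

Let $U$ be a nonempty vertex set, and count the arcs with both ends in $U$ by the vertex that receives them. A vertex outside all gadgets contributes at most $2$. Let $G$ be the vertex set of a gadget, at any depth, with vertices $w_1,\dots,w_p$ (that is, $w_i=y_i$ or $w_i=z_i$). If $G\subseteq U$, its vertices contribute at most $2p+1=(2+\frac1p)|G\cap U|$. If $G\not\subseteq U$ and $w_p\notin U$, they contribute at most $2|G\cap U|$. If $G\not\subseteq U$ and $w_p\in U$, let $i<p$ be the largest index with $w_i\notin U$; then $w_{i+1}\in U$, and the arc between $w_i$ and $w_{i+1}$, which $w_{i+1}$ receives, is not counted, so the contribution is at most $2|G\cap U|+1-1$. In total $U$ spans at most $(2+\frac1p)|U|$ arcs, so the average degree of any subdigraph on $U$ is at most $4+2/p$.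

(c) Let $n_k=|D_k|$. There are at most $h^3$ gadgets of each kind, so $n_k\le h+2ph^3+mn_{k-1}\le 3ph^3+mn_{k-1}$ and $n_0=2$. Since $m\ge3$ and $ph^3\ge4$,
\[
n_k\le 2m^k+3ph^3\,\frac{m^k-1}{m-1}\le 2m^k+\tfrac32ph^3m^k\le 2ph^3m^k.\qedhere
\]
\end{proof}

Part (b) is the reason for the shape of the gadgets. Merely adding many vertices of degree two would lower the average degree but not the maximum average degree, since a subdigraph can omit them. In a gadget, a subdigraph that keeps the extra arc must either take all $p$ vertices or lose an arc of the path.

\section{$D_k$ is not contained in $R^k$}\label{sec:avoid}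

Let $R$ be a tournament of order $r$ that does not contain $TT_{t+1}$. We prove the two facts that drove Example~\ref{ex:triangle}. Both rest on the behavior of a single gadget.

\begin{lemma}\label{lem:gadget}
Let $k\ge1$, let $f\colon D_k\to R$ be a weak homomorphism, and consider a gadget attached to the roots of $D_k$, with triple $(s,e,l)$ and $f(u_s)=f(u_e)=c$. Then all vertices of the gadget have color $c$. If moreover $f(u_l)\ne c$, then $c\to f(u_l)$ for an out-gadget and $f(u_l)\to c$ for an in-gadget.
\end{lemma}

\begin{proof}
In an out-gadget apply Lemma~\ref{lem:squeeze} to $u_s\to y_1\to u_e$ and then to $y_{i-1}\to y_i\to u_e$ for $i=2,\dots,p$. In an in-gadget apply it to $u_s\to z_1\to u_e$ and then to $u_s\to z_i\to z_{i-1}$ for $i=2,\dots,p$. The last claim is the definition of weak homomorphism applied to the extra arc $y_p\to u_l$ or $u_l\to z_p$.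
\end{proof}

\begin{lemma}[rigidity]\label{lem:rigid}
If a weak homomorphism $f\colon D_k\to R$ gives all roots the color $x$, it gives all vertices of $D_k$ the color $x$.
\end{lemma}

\begin{proof}
Induction on $k$. In $D_0$ every vertex is a root. For $k\ge1$, the vertices of the gadgets attached to the roots of $D_k$ have color $x$ by Lemma~\ref{lem:gadget}. Each root $v$ of $D^{(j)}$ has color $x$ by squeezing along $a_j\to v\to b_j$, and the restriction of $f$ to $D^{(j)}$ is a weak homomorphism, so induction applies.
\end{proof}

Rigidity is what allows a copy to be attached through its roots only, at a cost of two arcs per root. The next lemma is the heart of the proof: among only $m=2t+1$ prescribed pairs of roots, one is monochromatic.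

\begin{lemma}[a block collapses]\label{lem:block}
Let $k\ge1$ and let $f\colon D_k\to R$ be a weak homomorphism. Then $f(a_j)=f(b_j)$ for some $j$.
\end{lemma}

\begin{proof}
Call a color $c$ \emph{repeated} if at least two roots have color $c$, and in that case let $s_c<e_c$ be the smallest and largest indices of roots of color $c$. Let $u_l$ be a root with $f(u_l)\ne c$; in particular $l\notin\{s_c,e_c\}$. Lemma~\ref{lem:gadget} applied to the gadgets with triple $(s_c,e_c,l)$ gives:
\begin{enumerate}
\item[(i)] if $l>s_c$, the out-gadget exists, and $c\to f(u_l)$;
\item[(ii)] if $l<e_c$, the in-gadget exists, and $f(u_l)\to c$.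
\end{enumerate}
If $s_c<l<e_c$, both conclusions would hold, which is impossible in a tournament. So the roots of color $c$ are exactly those with index in the interval $I_c=[s_c,e_c]$. The intervals of distinct repeated colors are therefore disjoint, and if $I_c$ precedes $I_{c'}$, then (i) with $l=s_{c'}$ gives $c\to c'$. The repeated colors, ordered by their intervals, thus form a transitive subtournament of $R$, and there are at most $t$ of them. Let $P$ be the set of endpoints $s_c,e_c$ of these intervals; then $|P|\le2t$.

Suppose that $f(a_j)\ne f(b_j)$ for every $j$. Block $j$ has $r+1$ roots and there are $r$ colors, so some repeated color $c$ occurs in it. The interval $I_c$ meets the index set of block $j$ but does not contain it, for otherwise $f(a_j)=f(b_j)=c$. An interval that meets another interval and has neither endpoint in it contains it; so $s_c$ or $e_c$ is an index of block $j$. Every one of the $m$ disjoint blocks thus contains an element of $P$, and $2t+1=m\le|P|\le2t$, a contradiction.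
\end{proof}

Each ingredient is used once. The block length $r+1$ produces repeated colors; the absence of $TT_{t+1}$ bounds their number; the value $m=2t+1$ exceeds the number of endpoints. Statement (i) alone bounds the number of repeated colors, but it allows a root between $u_{s_c}$ and $u_{e_c}$ to take an out-neighbor of $c$ as its color; (ii) excludes this, and so controls the colors of the particular roots $a_j$ and $b_j$.

\begin{proposition}\label{prop:avoid}
If $R$ is a tournament of order $r$ that does not contain $TT_{t+1}$, then $D_k\not\subseteq R^k$ for all $k\ge0$. Hence $\mathrm{unvd}(D_k)>r^k$.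
\end{proposition}

\begin{proof}
Induction on $k$. For $k=0$, $|D_0|=2>1=|R^0|$. Let $k\ge1$ and suppose that $\varphi=(f,\psi)$ embeds $D_k$ in $R[R^{k-1}]$. By Lemma~\ref{lem:proj}, $f$ is a weak homomorphism, and by Lemma~\ref{lem:block}, $f(a_j)=f(b_j)=x$ for some $j$ and $x$. Squeezing gives every root of $D^{(j)}$ the color $x$, and Lemma~\ref{lem:rigid} gives all of $D^{(j)}$ the color $x$. By Lemma~\ref{lem:proj}, $\psi$ embeds $D^{(j)}$, a copy of $D_{k-1}$, in $R^{k-1}$, contrary to the induction hypothesis.
\end{proof}

\section{Choice of parameters}\label{sec:param}

With $t=O(\log r)$ the order bound $2ph^3m^k$ is a polynomial in $r$ as long as $p$ and $m^k$ are, that is, up to $k\approx\log r/\log\log r$. At that depth the lower bound $r^k$ has the form $n^{\Omega(k)}$ with $\log n=\Theta(\log r)$.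

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
Let $n\ge2^{448}$, $\ell=\log_2n\ge448$ and $a=\lfloor\ell/7\rfloor\ge64$. Since $\ell\ge56$, we have $a>\ell/7-1\ge\ell/8$. Take
\[
r=p=2^a,\qquad t=2a+1,\qquad k=\lceil a/\log_2a\rceil,
\]
so $m=4a+3\le a^2$ and $h=m(2^a+1)\le a^22^{a+1}$. By Lemma~\ref{lem:R} there is a tournament of order $r$ without $TT_{t+1}$, so $\mathrm{unvd}(D_k)>2^{ak}$ by Proposition~\ref{prop:avoid}. By Proposition~\ref{prop:shape}(c),
\begin{align*}
\log_2|D_k|&\le 1+\log_2p+3\log_2h+k\log_2m\\
&\le 1+a+3(2\log_2a+a+1)+\Bigl(\frac a{\log_2a}+1\Bigr)2\log_2a\\
&=6a+8\log_2a+4 .
\end{align*}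
The function $x-8\log_2x-4$ equals $12$ at $x=64$ and has derivative $1-8/(x\ln2)>0$ for $x\ge12$, so $8\log_2a+4\le a$ and $|D_k|\le2^{7a}\le n$.

Let $D$ be $D_k$ together with $n-|D_k|$ isolated vertices. It is acyclic of order $n$, it has the same maximum average degree as $D_k$, and $\mathrm{unvd}(D)\ge\mathrm{unvd}(D_k)$. Proposition~\ref{prop:shape}(b) gives $\mathrm{mad}(D)\le4+2\cdot2^{-a}\le4+2\cdot2^{-\ell/8}=4+2n^{-1/8}$. The function $x^2/\log_2x$ is increasing for $x\ge2$, because its derivative has the sign of $2\ln x-1$. Therefore
\[
\log_2\mathrm{unvd}(D)>ak\ge\frac{a^2}{\log_2a}\ge\frac{(\ell/8)^2}{\log_2(\ell/8)}\ge\frac{\ell^2}{64\log_2\ell},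
\]
and $2^{\ell^2/(64\log_2\ell)}=n^{\log_2n/(64\log_2\log_2n)}$.

For fixed $\alpha>4$ we have $4+2n^{-1/8}\le\alpha$ for all large $n$, while the exponent $\log_2n/(64\log_2\log_2n)$ tends to infinity, so the lower bound eventually exceeds any given polynomial in $n$.
\end{proof}

\begin{remark}
With $p=1$ each gadget is a single vertex of degree $3$, the digraphs are smaller, and the same proof gives the same lower bound with maximum average degree at most $6$; this already answers the question for $\alpha\ge6$. In the other direction, for $k\ge1$ the digraph $D_k$ has average degree greater than $4$, whatever $p$ is: by the assignment in the proof of Proposition~\ref{prop:shape}(b) it has $2(|D_k|-h)$ arcs plus one for each gadget, and the out-gadgets with $s=1$ alone number $(h-1)(h-2)>2h$. So the construction gives nothing for $\alpha\le4$.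
\end{remark}

\section{The quasi-polynomial upper bound}\label{sec:upper}

The \emph{degree} of a vertex is the number of arcs incident with it. A digraph is \emph{$d$-degenerate} if every nonempty subdigraph has a vertex of degree at most $d$. Removing such vertices one at a time and reversing the order of removal gives an ordering in which every vertex has at most $d$ earlier neighbors. Subdigraphs of a $d$-degenerate digraph are $d$-degenerate, and adding isolated vertices preserves the property. If $\mathrm{mad}(D)\le\alpha$, every nonempty subdigraph has a vertex of degree at most its average degree, so $D$ is $\lfloor\alpha\rfloor$-degenerate.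

Fix an integer $d\ge0$, and let $g(n)$ be the largest unavoidability of a nonempty $d$-degenerate acyclic digraph of order at most $n$. It is finite by \eqref{eq:trivial}, and $g(1)=1$.

The greedy embedding described in the introduction keeps a set of candidates for each vertex not yet embedded; a set shrinks each time a neighbor is embedded, hence at most $d$ times. It succeeds if every shrinking keeps a fixed fraction $\delta$ of the set. When no such choice is available, we find two large sets with almost all arcs between them in one direction. This is the situation suited to an acyclic digraph: cut $D$ in half along an acyclic order and embed the halves separately, one in each set. Each halving costs a factor polynomial in $n$, and there are $\lceil\log_2n\rceil$ of them.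

\begin{lemma}\label{lem:halving}
For $n\ge2$, $g(n)\le 2^dn^{d+2}\,g(\lceil n/2\rceil)$.
\end{lemma}

\begin{proof}
Let $D$ be $d$-degenerate and acyclic of order at most $n$; adding isolated vertices, assume that its order is $n$. Order its vertices $v_1,\dots,v_n$ so that each has at most $d$ earlier neighbors. Put $\gamma=g(\lceil n/2\rceil)$, $\delta=1/(2n)$ and $M=n(2n)^d\gamma$, so that $\delta^dM=n\gamma$. Let $T$ be a tournament of order $nM=2^dn^{d+2}\gamma$. We show $D\subseteq T$.

Partition $V(T)$ into \emph{candidate sets} $C_1,\dots,C_n$ of size $M$. At step $i=1,2,\dots$ we choose an image $x\in C_i$ for $v_i$, and for every later neighbor $v_j$ of $v_i$ (that is, $j>i$) we replace $C_j$ by its subset $C_j(x)$ of out-neighbors of $x$ if $v_i\to v_j$, or of in-neighbors of $x$ if $v_j\to v_i$. Call $x\in C_i$ \emph{good} if $|C_j(x)|\ge\delta|C_j|$ for every later neighbor $v_j$, and always choose a good $x$. A set $C_j$ is replaced only at steps of earlier neighbors of $v_j$, at most $d$ times, so as long as good vertices exist all candidate sets have size at least $\delta^dM=n\gamma$. If all $n$ steps succeed, the images are distinct because the candidate sets are disjoint, and each arc is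 respected because the candidate set of its later end was restricted when its earlier end was embedded. Then $D\subseteq T$.

Otherwise, at some step $i$ no vertex of $C_i$ is good; we discard the partial embedding and use only the current sets. For each $x\in C_i$ there is a later neighbor $v_j$ with $|C_j(x)|<\delta|C_j|$. There are fewer than $n$ choices of $j$, so one $j$ serves all $x$ in a set $A\subseteq C_i$ with $|A|\ge|C_i|/n\ge\gamma$. Put $B=C_j$; it is disjoint from $A$, and $|B|\ge n\gamma\ge2\gamma$. Let $D_1$ be induced by the first $\lceil n/2\rceil$ vertices of an acyclic order of $D$ and $D_2$ by the others. Both are nonempty, $d$-degenerate, acyclic, of order at most $\lceil n/2\rceil$, so each embeds in any set of $\gamma$ vertices of $T$; and all arcs between them go from $D_1$ to $D_2$.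

Suppose $v_i\to v_j$, so every $x\in A$ has fewer than $\delta|B|$ out-neighbors in $B$. Embed $D_2$ in $A$, with image $W$. At most $|W|\,\delta|B|\le n\delta|B|=|B|/2$ vertices of $B$ are out-neighbors of some vertex of $W$. The others, at least $|B|/2\ge\gamma$ in number, send an arc to every vertex of $W$; embed $D_1$ among them. Suppose instead $v_j\to v_i$, so every $x\in A$ has fewer than $\delta|B|$ in-neighbors in $B$. Embed $D_1$ in $A$, with image $W$. By the same count at least $\gamma$ vertices of $B$ receive an arc from every vertex of $W$; embed $D_2$ among them. In both cases every image of a vertex of $D_1$ sends an arc to every image of a vertex of $D_2$, so $D\subseteq T$.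
\end{proof}

The value $\delta=1/(2n)$ is dictated by the last step: each of up to $n$ embedded vertices spoils a fraction $\delta$ of $B$, and half of $B$ must survive.

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
Let $d=\lfloor\alpha\rfloor$, so $\mathrm{unvd}(D)\le g(n)$. Define $n_0=n$ and $n_{i+1}=\lceil n_i/2\rceil$. If $n_i\le2^q$ with $q\ge1$, then $n_{i+1}\le2^{q-1}$, so the sequence reaches $1$ after at most $\lceil\log_2n\rceil$ steps. Each application of Lemma~\ref{lem:halving} along the way costs a factor $2^dn_i^{d+2}\le n^{2d+2}$, since $2\le n$ and $n_i\le n$. As $g(1)=1$, we get $g(n)\le n^{(2d+2)\lceil\log_2n\rceil}\le n^{(2\alpha+2)\lceil\log_2n\rceil}$.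
\end{proof}

\section{Maximum average degree at most two}\label{sec:small}

A tournament in which all in- and out-degrees are at least $n$ contains every oriented tree of order $n$: embed it outward from any vertex, one leaf at a time. A general tournament need not have such a subtournament, the transitive one being the example, but a large transitive subtournament serves just as well. Up to a quadratic loss these are the only two possibilities.

\begin{lemma}\label{lem:semidegree}
Let $n,M\ge1$. Every tournament of order at least $M+2n^2$ contains $TT_n$ or a subtournament $S$ with $|S|\ge M$ in which every vertex has in-degree and out-degree at least $n$.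
\end{lemma}

\begin{proof}
As long as the current tournament has a vertex of in-degree or out-degree less than $n$, delete one. If the process stops with at least $M$ vertices left, they form $S$. Otherwise at least $2n^2$ vertices were deleted, so at least $n^2$ had out-degree less than $n$ when deleted, or at least $n^2$ had in-degree less than $n$. Reversing all arcs exchanges the two cases and preserves $TT_n$, so assume the first, and let $z_1,\dots,z_q$, $q\ge n^2$, be these vertices in order of deletion. Form a graph on them by joining $z_i$ and $z_j$, $i<j$, when $z_i\to z_j$. When $z_i$ was deleted, all $z_j$ with $j>i$ were still present, so $z_i$ has at most $n-1$ neighbors of larger index. Coloring $z_q,z_{q-1},\dots,z_1$ in this order, each with a color not used on its neighbors of larger index, gives a proper coloring with at most $n$ colors. Some color class has at least $q/n\ge n$ vertices, and in it $z_j\to z_i$ whenever $i<j$; it induces a transitive tournament.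
\end{proof}

Cycles need more. To close a cycle greedily one must place a vertex adjacent to two embedded vertices, and large degrees do not guarantee that this is possible: in the tournament on $\mathbb Z_{2q+1}$ with arcs $i\to i+1,\dots,i+q$, all in- and out-degrees are $q$, yet $0$ and $q$ have no common out-neighbor. We avoid the problem by embedding first a vertex of the cycle whose two arcs both leave it, and then the rest of the cycle inside its out-neighborhood. Such a vertex exists because $D$ is acyclic.

\begin{proof}[Proof of Theorem~\ref{thm:small}]
An acyclic digraph has at most one arc between two vertices, so its underlying graph is simple with the same number of edges as arcs. Since $\mathrm{mad}(D)\le2$, each component $K$ of $D$ (in the underlying graph) has at most $|K|$ arcs. A connected graph with $|K|-1$ edges is a tree, and one with $|K|$ edges is a spanning tree plus an edge and has exactly one cycle.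

Let $T$ be a tournament of order at least $6n^2+n+3$. If $TT_n\subseteq T$, then $D\subseteq T$; so assume that $T$, and hence every subtournament of $T$, does not contain $TT_n$. We embed the components one after another. Let $K$ be the next one and $T'$ the subtournament on the unused vertices, so $|T'|\ge6n^2+3$. Lemma~\ref{lem:semidegree} with $M=4n^2+3$ gives $S\subseteq T'$ with $|S|\ge4n^2+3$ and all in- and out-degrees in $S$ at least $n$. We embed $K$ in $S$, using the following step.

\emph{Extension step.} Let $Q$ be a tournament with all in- and out-degrees at least $n$, let fewer than $n$ vertices of $K$ be embedded in $Q$, and let $w$ be a vertex of $K$ to be joined by an arc to exactly one of them, with image $x$. Then $x$ has at least $n$ neighbors in $Q$ in the required direction, fewer than $n$ of them are used, and $w$ can be mapped to an unused one.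

If $K$ is a tree, map one vertex anywhere in $S$ and keep adding a vertex adjacent to the embedded part. The embedded part stays connected, so the new vertex has exactly one neighbor in it, since two neighbors would create a cycle; the extension step applies with $Q=S$.

Let $K$ have a unique cycle $C$. The first vertex $z$ of $C$ in an acyclic order of $D$ sends arcs to both its neighbors on $C$, and $C-z$ is an oriented path. The average out-degree in $S$ is $(|S|-1)/2$, so some $x\in S$ has at least $2n^2+1$ out-neighbors in $S$. Lemma~\ref{lem:semidegree} with $M=1$, applied to the subtournament on these out-neighbors, gives a nonempty $S'$ among them with all in- and out-degrees in $S'$ at least $n$. Embed the path $C-z$ in $S'$ from one end to the other by the extension step with $Q=S'$, and map $z$ to $x$. Since $x\notin S'$ and $x$ sends an arc to every vertex of $S'$, this embeds $C$ in $S$. Now keep adding a vertex of $K$ adjacent to the embedded part. That part is connected and contains $C$, so a new vertex with two neighbors in it would lie on a second cycle; it has exactly one, and the extension step applies with $Q=S$.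

There are no arcs between components, so these embeddings combine to give $D\subseteq T$. For $\alpha\le2$ one may therefore take $P_\alpha(n)=6n^2+n+3$.
\end{proof}

The hypothesis $\mathrm{mad}(D)\le2$ is used only to ensure that each component has at most one cycle, so that after this cycle is placed every further vertex has a single embedded neighbor.

\begin{thebibliography}{1}
\bibitem{blowups}
Pierre Aboulker, Fr\'ed\'eric Havet, William Lochet, Raul Lopes, Lucas Picasarri-Arrieta, Cl\'ement Rambaud,
\emph{Blow-ups and extensions of trees in tournaments},
arXiv:2410.23566 (2024).
\end{thebibliography}
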